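# Generically nef canonical classes that are not pseudo-effective

We work over $\mathbb C$ throughout.

## 1. Ample classes, two notions of positivity, and the allowed singularities

**$\mathbb Q$-Cartier divisors.** A Weil divisor $D$ on a normal variety is *$\mathbb Q$-Cartier* if some multiple $rD$, $r\ge 1$, is Cartier; the variety is *$\mathbb Q$-factorial* if every Weil divisor is $\mathbb Q$-Cartier. Intersection numbers of $\mathbb Q$-Cartier divisors are computed by passing to Cartier multiples and dividing.

*Example.* On $\mathbb A^n/\{\pm1\}$ let $D$ be the image of $\{x_1=0\}$, with its reduced structure. The invariant function $x_1^2$ has divisor $2D$, so $D$ is $\mathbb Q$-Cartier.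

For a projective variety $X$ we write $N^1(X)_{\mathbb R}$ for the finite-dimensional space of Cartier divisors with real coefficients modulo numerical equivalence. We recall that ample classes form an open cone in it, and that nef plus ample is ample.

**Canonical and terminal singularities.** Let $X$ be normal with $K_X$ $\mathbb Q$-Cartier and let $\pi:\widetilde X\to X$ be a resolution. Write $K_{\widetilde X}=\pi^*K_X+\sum d_pE_p$ with $E_p$ the exceptional prime divisors. The singularities of $X$ are *canonical* if all $d_p\ge 0$, and *terminal* if all $d_p>0$; the choice of resolution does not matter.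

*Example (used later).* The singularity $\mathbb A^n/\{\pm1\}$ is called type $\frac12(1,\dots,1)$. Its coordinate ring $\mathbb C[x_1,\dots,x_n]^{\pm1}=\bigoplus_k H^0(\mathbb P^{n-1},\mathcal O(2k))$ is generated by the quadratic monomials, so it is the cone over the Veronese embedding of $\mathbb P^{n-1}$ by $\mathcal O(2)$. The blow-up of the vertex is the total space of $\mathcal O_{\mathbb P^{n-1}}(-2)$, and the exceptional divisor $E$ is the zero section, so $E|_E=\mathcal O(-2)$. If $d$ is the coefficient of $E$ as above, adjunction gives $K_E=(K_{\widetilde X}+E)|_E=(d+1)E|_E$, that is, $-n=-2(d+1)$. Hence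
$$d=\frac{n-2}{2}. \tag{1}$$
For $n=2$ the singularity is canonical and not terminal; for $n\ge 3$ it is terminal.

From now on $X$ is an $n$-dimensional projective manifold, or a normal projective variety with only canonical singularities.

**Ample class.** An *ample class* on $X$ is a tuple $h=(H_1,\dots,H_{n-1})$ of ample divisors. For a $\mathbb Q$-Cartier divisor $L$ put $L\cdot h=L\cdot H_1\cdots H_{n-1}$.

*Example.* On $\mathbb P^n$ with hyperplane class $H$, an ample class is $h=(a_1H,\dots,a_{n-1}H)$ with $a_i\ge 1$, and $K_{\mathbb P^n}\cdot h=-(n+1)a_1\cdots a_{n-1}<0$. For $n=1$ the tuple is empty and $L\cdot h=\deg L$.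

**Generically nef, pseudo-effective.** $L$ is *generically nef* if $L\cdot h\ge 0$ for all ample classes $h$. $L$ is *pseudo-effective* if its numerical class lies in the closure of the cone spanned by the classes of effective divisors.

*Example.* A pseudo-effective $L$ is generically nef: an effective divisor has positive or zero degree against every $h$, and the inequality passes to limits. The converse fails for general line bundles, and here is a threefold where one sees it by hand. Let $\mathcal E=\mathcal O\oplus\mathcal O(1)\oplus\mathcal O(1)$ on $\mathbb P^1$ and let $W=\mathbb P(\mathcal E)$ parametrize rank-one quotients, with tautological class $\xi$ and fiber class $F$. These span $N^1$, and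
$$\xi^3=\deg\mathcal E=2,\qquad \xi^2F=1,\qquad F^2=0 .$$
Let $\ell$ be a line in a fiber ($\xi\cdot\ell=1$, $F\cdot\ell=0$) and $\sigma$ the section given by the quotient $\mathcal E\to\mathcal O$ ($\xi\cdot\sigma=0$, $F\cdot\sigma=1$). Intersecting with them shows that an ample class is $a\xi+bF$ with $a,b>0$. Take $L=\xi-2F$. Then $L\xi^2=0$ and $L\xi F=1$, so
$$L\cdot(a_1\xi+b_1F)(a_2\xi+b_2F)=a_1b_2+a_2b_1>0 ,$$
and $L$ is generically nef. It is not pseudo-effective. Indeed, $|\xi-F|$ is a pencil, since $\mathcal E(-1)=\mathcal O(-1)\oplus\mathcal O\oplus\mathcal O$ has two independent sections. Its members are the irreducible surfaces $\mathbb P(\mathcal E/\mathcal O(1))$. Given a prime divisor $D$, pick a member $S\ne D$; since $\xi$ is nef (because $\mathcal E$ is globally generated), $D\cdot\xi\cdot(\xi-F)=D|_S\cdot\xi|_S\ge 0$. So the functional $\xi(\xi-F)$ is nonnegative on pseudo-effective classes, but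
$$L\cdot\xi\cdot(\xi-F)=\xi^3-3\xi^2F=-1 .$$

**Uniruled, rationally connected.** $X$ is *uniruled* if a rational curve passes through a general point, and *rationally connected* if two general points lie on a common rational curve. A rationally connected variety of positive dimension is uniruled, and both properties are birational invariants of projective varieties.

*Example.* $C\times\mathbb P^1$ is uniruled for every curve $C$; it is not rationally connected when $C$ has genus $\ge 1$, since rational curves do not dominate $C$. A smooth hypersurface of degree $n$ in $\mathbb P^n$, $n\ge 2$, has $-K$ equal to the hyperplane class, so it is Fano, hence rationally connected (Campana; Kollár–Miyaoka–Mori).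

We use one known fact as a black box: $K_X$ is not pseudo-effective if and only if $X$ is uniruled.

## 2. Generic nefness against pseudo-effectivity for $K_X$

The example $W$ concerned some line bundle. The canonical class is special, and the following problem is posed in Thomas Peternell, "Generically nef vector bundles and geometric applications", arXiv:1106.4241 (2011).

**Problem.** Let $X$ be a projective manifold or a normal projective variety with (say) only canonical singularities. Suppose $K_X$ is generically nef. Is $K_X$ pseudo-effective? Equivalently: if $X$ is uniruled, is there an ample class $h$ with $K_X\cdot h<0$?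

The answer is yes for $n\le 2$, and no for every $n\ge 3$, even for smooth rationally connected $X$. Precisely, we prove three statements.

**Theorem A.** For every $n\ge3$ there are a normal projective $n$-fold $X$ with only terminal (isolated, of type $\frac12(1,\dots,1)$) singularities and a smooth projective $n$-fold $\widetilde X$ birational to it, both rationally connected (in particular uniruled), such that for $Y=X$ and for $Y=\widetilde X$:

1. $K_Y\cdot H_1\cdots H_{n-1}>0$ for all ample $H_1,\dots,H_{n-1}$ on $Y$ (so $K_Y$ is generically nef);
2. $K_Y$ is not pseudo-effective.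

**Theorem B.** If $\dim X\le 2$ and $X$ has canonical singularities, then $K_X$ generically nef implies $K_X$ pseudo-effective. So the dimension bound in Theorem A is sharp.

**Proposition C.** Let $X$ be as in the Problem. Let $g:X\to X'$ be a birational morphism onto a normal projective variety with $K_{X'}$ $\mathbb Q$-Cartier, and $\psi:X'\to B$ a surjective morphism with connected fibers onto a normal projective variety, with $\dim B<\dim X'$ and $-K_{X'}$ $\psi$-ample. Then there is an ample class $h$ with $K_X\cdot h<0$.

So the answer is positive when some minimal model program (MMP) reaches a Mori fiber space without flips.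

## 3. Curves and surfaces: duality settles $n\le 2$

Start with $X=C\times\mathbb P^1$, where $C$ has genus $g$. Let $f=\{pt\}\times\mathbb P^1$ and $\sigma=C\times\{pt\}$, so $f^2=\sigma^2=0$, $f\cdot\sigma=1$, and $K_X=-2\sigma+(2g-2)f$. The ample classes are $a\sigma+bf$ with $a,b>0$, and
$$K_X\cdot(a\sigma+bf)=-2b+(2g-2)a .$$
For $g\ge 2$ some ample classes give a positive number, but those close to the ray of $f$ give a negative one. The good $h$ is close to the class $f$, a pullback from the base of the ruling. We shall meet this again.

**Proof of Theorem B.** For $n=1$, $K_X\cdot h=\deg K_X$, and on a curve degree $\ge 0$ means pseudo-effective.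

Let $n=2$. Canonical surface singularities are $\mathbb Q$-factorial (they are quotient singularities). So curves have classes in $N^1(X)_{\mathbb R}$, and the intersection form is a perfect pairing on this space: by definition of numerical equivalence nothing nonzero is orthogonal to all curves. Suppose $K_X$ is not in the closed convex cone $\overline{\mathrm{Eff}}(X)$. By separation and the perfect pairing there is a class $\nu$ with
$$\nu\cdot K_X<0,\qquad \nu\cdot e\ge 0\ \text{ for all } e\in\overline{\mathrm{Eff}}(X).$$
Since curves are effective $\mathbb Q$-Cartier divisors, $\nu$ is nef. For $A$ ample and $0<\varepsilon\ll 1$, $\nu+\varepsilon A$ is ample and $K_X\cdot(\nu+\varepsilon A)<0$. A nearby rational class is still ample with negative product. Clearing denominators gives an ample divisor $H$ with $K_X\cdot H<0$, so $K_X$ is not generically nef. Sharpness of the bound $n\ge3$ in Theorem A follows. $\blacksquare$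

For $n\ge 3$ the functional separating $K_X$ from $\overline{\mathrm{Eff}}(X)$ is a curve class, and nothing makes it a limit of products $H_1\cdots H_{n-1}$. In the example $W$, the separating class was $\xi(\xi-F)$, and $\xi-F$ is not nef there: $(\xi-F)\cdot\sigma=-1$.

## 4. Mori fiber spaces reached by morphisms, and what a flip destroys

The natural strategy in higher dimension: $X$ is uniruled, so hope to reach a Mori fiber space $X'\to B$, on which $K_{X'}$ is negative along the fibers, and pull ample classes back to $X$. When $X\to X'$ is a morphism, this works.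

**Proof of Proposition C.** Let $m=\dim B$, let $A$ be ample on $B$, and $H'$ ample on $X'$. Replacing $A$ by a multiple, we assume it very ample.

*Removing the exceptional part.* Choose canonical divisors with $g_*K_X=K_{X'}$ and write $K_X=g^*K_{X'}+E$, with $E$ a $g$-exceptional $\mathbb Q$-Cartier divisor. For $\mathbb Q$-Cartier $D_1,\dots,D_{n-1}$ on $X'$ the projection formula gives $E\cdot g^*D_1\cdots g^*D_{n-1}=g_*E\cdot D_1\cdots D_{n-1}=0$, because $g_*E=0$.

*A nef tuple with negative degree.* Take $m$ copies of $g^*\psi^*A$ and $n-1-m$ copies of $g^*H'$; note $m\le n-1$. By the previous paragraph,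
$$K_X\cdot(g^*\psi^*A)^m\cdot(g^*H')^{n-1-m}=K_{X'}\cdot(\psi^*A)^m\cdot H'^{\,n-1-m}.$$
By generic flatness $\psi$ is flat over a nonempty open $B_0\subset B$, which we may take smooth. By Bertini, $m$ general members of $|A|$ meet in $(A^m)$ reduced points, all in $B_0$ since the complement has dimension $<m$. By flatness their pullbacks intersect in the union of the $(A^m)$ fibers over these points, and these fibers all have the same intersection numbers. With $\Phi$ a general fiber, of dimension $n-m\ge 1$, the number equals
$$(A^m)\;K_{X'}|_\Phi\cdot(H'|_\Phi)^{n-1-m}<0,$$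
because $-K_{X'}|_\Phi$ and $H'|_\Phi$ are ample. (If $m=0$, then $\Phi=X'$ and $(A^0)=1$.)

*From nef to ample.* Add $\varepsilon$ times an ample divisor on $X$ to each nef divisor, with $\varepsilon>0$ rational. The divisors become ample, and the number, a polynomial in $\varepsilon$, stays negative for small $\varepsilon$. Clear denominators. $\blacksquare$

Now suppose a flip $X\dashrightarrow X^+$ precedes the fibration $\psi:X^+\to B$. There is no morphism $X\to X^+$. The divisor $\psi^*A$ still has a strict transform on $X$, but it need not be nef, so it need not be a limit of ample divisors. The last paragraph of the proof then has nothing to start from. This suggests how to look for a counterexample: take a fibration $X^+\to\mathbb P^1$ with Fano fibers, and modify $X^+$ in codimension $2$ so that the fiber class $P$ becomes negative on some curve. If the ample cone of the new variety $X$ stays far enough from $P$, all products of ample divisors may see $K_X$ as positive, while the curves in the fibers still show that $K_X$ is not pseudo-effective.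

## 5. A pencil of degree-$n$ hypersurfaces with $n^n$ horizontal lines

Fix $n\ge 3$.

**Step 1. Construct $X^+$.** This step produces the fibration. Let $f_0,f_1,\dots,f_{n-2},f_n$ be $n$ general forms of degree $n$ in $y=(y_0,\dots,y_n)$ (there is no index $n-1$), and set
$$F=\sum_{0\le i\le n,\ i\ne n-1}u^{n-i}v^if_i(y),\qquad X^+=\{F=0\}\subset\mathbb P^1_{(u:v)}\times\mathbb P^n_y .$$
For $n=3$: $F=u^3f_0+u^2v\,f_1+v^3f_3$, of bidegree $(3,3)$ in $\mathbb P^1\times\mathbb P^3$.

Two open conditions on the tuple $(f_i)$ hold for a general choice.

- $X^+$ is smooth. The linear system of all such $F$ has no base points, since its members $u^nf$ and $v^nf$, with $f$ arbitrary, have no common zero. Bertini applies.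
- $\Sigma=\{f_0=\dots=f_{n-2}=f_n=0\}\subset\mathbb P^n$ consists of $n^n$ points, at which the $n$ hypersurfaces meet transversally.

$X^+$ is an ample divisor, hence connected, hence (being smooth) irreducible. Let $P$ and $H$ be the pullbacks to $X^+$ of the hyperplane classes of $\mathbb P^1$ and $\mathbb P^n$. Since $\dim(\mathbb P^1\times\mathbb P^n)=n+1\ge 4$, the Lefschetz theorem gives $\operatorname{Pic}X^+=\mathbb ZP\oplus\mathbb ZH$. Adjunction gives $K_{X^+}=(n-2)P-H$.

The manifold $X^+$ itself is no counterexample: $P$ and $H$ are nef and, using $P^2=0$,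
$$K_{X^+}\cdot P\cdot H^{n-2}=-PH^{n-1}=-\int_{\mathbb P^1\times\mathbb P^n}(nP+nH)\,PH^{n-1}=-n<0 .$$
This is Proposition C with $g=\mathrm{id}$. But $X^+$ contains the lines $\mathbb P^1\times\{p\}$, $p\in\Sigma$, which the projection to $\mathbb P^n$ contracts. On such a line $P$ has degree $1$, $H$ has degree $0$, and $K_{X^+}$ has degree $n-2>0$. We want to replace these lines by something on which $P$ is negative.

*Why a monomial is left out.* We want $n$ coefficient forms, so that they have finitely many common zeros in $\mathbb P^n$. Using all $n$ monomials of degree $n-1$ in $(u,v)$ would also give $n$ forms. For $n=3$, however, it gives bidegree $(2,3)$ and $K=-H$, with $H$ pulled back from $\mathbb P^3$ and $-H^3=-\int(2P+3H)H^3=-2$. The class $-H$ is negative against the nef tuple $(H,H)$, also on any variety still mapping to $\mathbb P^3$ that agrees with this one away from the preimages of finitely many points. Degree $n$ with one monomial dropped keeps $n$ forms and raises the coefficient of $P$ in $K$.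

## 6. Solving $c\cdot f=0$ over the punctured plane

**Step 2. Parametrize the solutions.** This step rewrites $F=0$ by extra coordinates that will survive when $(u,v)$ goes to $0$. Put
$$c=(u^n,u^{n-1}v,\dots,u^2v^{n-2},v^n),$$
so that $F=c\cdot f$ with $f=(f_0,\dots,f_{n-2},f_n)$. Introduce variables $t_1,\dots,t_{n-2},s$, write $(t,s)$ for the whole tuple, and let $V\subset\mathbb A^2_{u,v}\times\mathbb A^{n+1}_y\times\mathbb A^{n-1}_{t,s}$ be defined by the $n$ equations
$$f_0=vt_1,\qquad f_i=-ut_i+vt_{i+1}\ (1\le i\le n-3),\qquad f_{n-2}=-ut_{n-2}-v^2s,\qquad f_n=u^2s. \tag{2}$$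
We write them as $f(y)=A_{(u,v)}(t,s)$, with $A_{(u,v)}:\mathbb C^{n-1}\to\mathbb C^n$ linear. For $n=3$ they read
$$f_0=vt_1,\qquad f_1=-ut_1-v^2s,\qquad f_3=u^2s .$$

**Claim.** For $(u,v)\ne 0$, $A_{(u,v)}$ is injective with image $\ker c$.

*Image in the kernel.* Put $a_i=u^{n-i+1}v^it_i$. The entries of $c\cdot A_{(u,v)}(t,s)$ are $u^n\cdot vt_1=a_1$; then $u^{n-i}v^i(-ut_i+vt_{i+1})=a_{i+1}-a_i$; then $u^2v^{n-2}(-ut_{n-2}-v^2s)=-a_{n-2}-u^2v^ns$; and $v^n\cdot u^2s$. The sum is
$$a_1+\sum_{i=1}^{n-3}(a_{i+1}-a_i)-a_{n-2}-u^2v^ns+u^2v^ns=0 .$$
*Injectivity.* Let $A_{(u,v)}(t,s)=0$. If $u\ne 0$, the last equation gives $s=0$, and then reading (2) backwards $t_{n-2}=0,\dots,t_1=0$. If $v\ne 0$, reading forwards $t_1=0,\dots,t_{n-2}=0$, and then $s=0$. Since $c\ne 0$, $\dim\ker c=n-1$, so the image is all of $\ker c$.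

So on $\mathbb P^1$ the columns of $A$ identify the kernel of $c:\mathcal O^n\to\mathcal O(n)$ with $\mathcal O(-1)^{n-2}\oplus\mathcal O(-2)$; this is why one variable, $s$, enters with quadratic coefficients.

**The scheme $V$ over $(u,v)\ne 0$.** We claim that the projection $(u,v,y,t,s)\mapsto(u,v,y)$ maps $V\cap\{(u,v)\ne0\}$ isomorphically onto the scheme $\{F=0,\ (u,v)\ne 0\}\subset\mathbb A^2\times\mathbb A^{n+1}$. By the computation above, $c\cdot(f-A(t,s))=c\cdot f=F$ identically.

- Where $u$ is invertible, all equations of (2) but the first are solved by $s=f_n/u^2$, $t_{n-2}=-(f_{n-2}+v^2s)/u$, $t_i=(vt_{i+1}-f_i)/u$. With these values $F=u^n(f_0-vt_1)$, so the remaining equation is equivalent to $F=0$.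
- Where $v$ is invertible, all equations but the last are solved by $t_1=f_0/v$, $t_{i+1}=(f_i+ut_i)/v$, $s=-(f_{n-2}+ut_{n-2})/v^2$. With these values $F=v^n(f_n-u^2s)$, so the remaining equation is equivalent to $F=0$.

In particular $(t,s)$ are determined, regular functions there.

**Torus action.** Let $G=\mathbb G_m^2\ni(\lambda,\mu)$ act with weights
$$u,v:(1,0),\qquad y_j:(0,1),\qquad t_i:(-1,n),\qquad s:(-2,n). \tag{3}$$
A function $g$ has weight $(a,b)$ if $g((\lambda,\mu)x)=\lambda^a\mu^bg(x)$. Every term in (2) has weight $(0,n)$, so $G$ preserves $V$. On $\{(u,v)\ne 0,\ y\ne 0\}$ the action is free, and dividing the isomorphism just found by $G$ gives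
$$\big(V\cap\{(u,v)\ne 0,\ y\ne 0\}\big)/G\;\cong\;X^+ . \tag{4}$$
By injectivity of $A$, the locus $(t,s)=0$ corresponds to $f(y)=0$, that is, to $\mathbb P^1\times\Sigma$.

## 7. The second quotient of $V$

The variety $X^+$ is the quotient of $V$ in which $(u,v)$ may not vanish. We now take the quotient in which $(t,s)$ may not vanish.

**GIT quotients by a torus.** Let a torus $G$ act linearly on an affine space with coordinate ring $R$, and let $\chi$ be a character. A point is *$\chi$-semistable* if some function of weight $m\chi$, $m>0$, does not vanish there. The quotient of the semistable locus is $\operatorname{Proj}\bigoplus_{m\ge0}R_{m\chi}$, projective over $\operatorname{Spec}R_0$. It is a geometric quotient (its points are orbits) when all semistable points have finite stabilizers. Functions of a given weight are spanned by monomials, so a point is semistable if and only if $\chi$ lies in the cone spanned by the weights of its nonzero coordinates.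

*Example.* Let $\mathbb G_m$ act on $\mathbb A^4$ with weights $1,1$ on $x_1,x_2$ and $-1,-1$ on $z_1,z_2$. For $\chi=1$, semistable means $x\ne 0$, and the quotient is the total space of $\mathcal O(-1)^2$ over $\mathbb P^1_x$. For $\chi=-1$, semistable means $z\neq0$, and we get $\mathcal O(-1)^2$ over $\mathbb P^1_z$. Both contain $\{x\ne 0,z\ne0\}/\mathbb G_m$; one quotient adds the line $z=0$, the other the line $x=0$. Our construction has this shape.

**Step 3. Construct $X$.** This step produces the projective variety of Theorem A. Let $T$ be the quotient of the ambient affine space by $G$ for $\chi=(-1,n+1)$.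

*$T$ is projective.* The linear function $(a,b)\mapsto a+b$ takes the values $1,1,n-1,n-2$ on the weights (3), all positive. So the only functions of weight $0$ are constants.

*Semistable points.* All weights lie in the open half-plane $a+b>0$. The weight $(1,0)$ comes first in angle, and the others are ordered by $a/b$: the values for $(0,1),\ \chi,\ (-1,n),\ (-2,n)$ are
$$0>-\tfrac1{n+1}>-\tfrac1n>-\tfrac2n .$$
So $\chi$ lies strictly between the weights of $u,v,y$ and those of $t,s$. Hence semistable means $(u,v,y)\ne 0$ and $(t,s)\ne 0$. A semistable point has two nonzero coordinates with linearly independent weights, so its stabilizer is finite, and $T$ is a geometric quotient.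

*$X$.* Let $X\subset T$ be the closed subscheme defined by $V$; it is the quotient of the semistable part of $V$, because taking weight-zero parts is exact. At a semistable point of $V$ with $y=0$ we would have $A_{(u,v)}(t,s)=f(0)=0$ with $(t,s)\ne 0$, hence $(u,v)=0$ by the Claim, contradicting $(u,v,y)\ne 0$. So
$$X=V^-/G,\qquad V^-=V\cap\{y\ne 0,\ (t,s)\ne 0\}.$$
$X$ is projective, and $y$ defines a morphism $\varphi:X\to\mathbb P^n$.

## 8. Local structure of $X$ over $\Sigma$

**Step 4. $X$ is a normal variety with $n^n$ singular points.** This step identifies what replaced the lines $\mathbb P^1\times\{p\}$.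

*Where $(u,v)\ne 0$.* By (4), this part of $X$ is $X^+\setminus(\mathbb P^1\times\Sigma)$, smooth and irreducible of dimension $n$.

*Where $u=v=0$.* Then $f(y)=0$, so $y=p\in\Sigma$. Over a fixed $p$ the remaining coordinates $(t,s)\ne 0$ are free and $\mathbb G_m$ acts on them with weights $-1,\dots,-1,-2$. We get
$$\gamma_p\cong\mathbb P(1^{n-2},2),\qquad \dim\gamma_p=n-2 .$$
Moreover $\gamma_p=\varphi^{-1}(p)$: if $y=p\in\Sigma$ then $A_{(u,v)}(t,s)=0$ with $(t,s)\ne 0$, so $(u,v)=0$ by the Claim. Therefore
$$U^\circ:=X\setminus\textstyle\bigcup_p\gamma_p\;=\;X^+\setminus(\mathbb P^1\times\Sigma). \tag{5}$$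

*Near $\gamma_p$.* Choose a chart $\mathbb A^n=\{y_j=1\}$ of $\mathbb P^n$ containing $p$. This uses up $\mu$, and $\lambda$ remains. Let
$$N=\big(\mathbb A^2_{u,v}\times(\mathbb A^{n-1}_{t,s}\setminus 0)\big)/\mathbb G_m,\qquad\text{weights }(1,1;-1,\dots,-1,-2).$$
The entries of $A_{(u,v)}(t,s)$ are invariant, so they define $N\to\mathbb A^n$. Over the chart,
$$X=\mathbb A^n\times_{\mathbb A^n}N ,$$
where $\mathbb A^n\to\mathbb A^n$ is the dehomogenized $f$. Indeed, before division the equation $f(y)=A_{(u,v)}(t,s)$ says exactly this. The torus acts trivially on both copies of $\mathbb A^n$, so on each open set $\{t_i\ne0\}$ or $\{s\neq 0\}$ taking the weight-zero part of $S'\otimes_SR$ (with $S,S'$ in weight $0$) gives $S'\otimes_SR_0$. By transversality $f$ is étale on a neighborhood $U$ of $p$, which we shrink so that $U\cap\Sigma=\{p\}$. Thus $\varphi^{-1}(U)\supset\gamma_p$ is étale over $N$.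

*Charts of $N$.* On $\{t_i\ne 0\}$ normalize $t_i=1$; no group remains and the chart is $\mathbb A^n$, with coordinates $ut_i$, $vt_i$, $t_k/t_i$ $(k\ne i)$, $s/t_i^2$. On $\{s\ne 0\}$ normalize $s=1$; then $\lambda=\pm1$ remains, acting by $-1$ on all of $u,v,t_1,\dots,t_{n-2}$, and the chart is $\mathbb A^n/\{\pm 1\}$.

*Conclusion.* $X$ is normal of pure dimension $n$. Since $\bigcup\gamma_p$ has codimension $2$ and its complement is irreducible, $X$ is irreducible. The singular point of $N$ ($u=v=t=0$) maps to $0\in\mathbb A^n$, so it has a unique preimage in $\varphi^{-1}(U)$, namely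
$$q_p\in\gamma_p:\quad u=v=t=0,\ y=p .$$
These $n^n$ points are the only singularities of $X$, each étale locally $\mathbb A^n/\{\pm1\}$.

## 9. Divisor classes on $X$, and the resolution $\widetilde X$

**Step 5. Compute $\operatorname{Cl}X$ and $K_X$.** This step allows us to do arithmetic with divisors. In (5), $\bigcup\gamma_p$ has codimension $2$ in $X$, and $\mathbb P^1\times\Sigma$ has codimension $n-1\ge 2$ in $X^+$. Weil divisors and canonical classes do not see closed sets of codimension $\ge2$, so
$$\operatorname{Cl}X\cong\operatorname{Pic}X^+=\mathbb ZP\oplus\mathbb ZH,\qquad K_X=(n-2)P-H, \tag{6}$$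
where on $X$ the class $P$ is that of the closure of $\{u=0\}\subset U^\circ$.

*Line bundles from characters.* Let $a$ be even and $b$ any integer. We claim that the functions of weight $(a,b)$ on invariant open subsets of $V^-$ are the sections of a line bundle on $X$. We need, locally on $X$, an invertible function of weight $(a,b)$; it then serves as a generator. On $\{s\ne 0,y_j\ne 0\}$ the function $(sy_j^{-n})^{-a/2}y_j^b$ works, as $sy_j^{-n}$ has weight $(-2,0)$. On $\{t_i\ne 0,y_j\ne 0\}$ the function $(t_iy_j^{-n})^{-a}y_j^b$ works, as $t_iy_j^{-n}$ has weight $(-1,0)$. These sets cover $V^-$. (Only at the $q_p$ is there a stabilizer, $\{(\pm1,1)\}$, and evenness of $a$ makes it act trivially.) The rational section $u^ay_0^b$ shows that the class of this line bundle is $aP+bH$.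

In particular $H=\varphi^*\mathcal O(1)$ and $2P$ are Cartier, so $X$ is $\mathbb Q$-factorial. Put
$$M:=nH-P .$$
By (3), $t_i^2$ is a section of the line bundle $2M$ and $s$ is a section of the line bundle $nH-2P$; their zero loci are $\{t_i=0\}$ and $\{s=0\}$.

**Step 6. Resolve.** This step produces the smooth example. Let $\pi:\widetilde X\to X$ be the blow-up of the points $q_p$. Blowing up commutes with étale base change, so the Example leading to (1) applies: $\widetilde X$ is smooth and projective, the exceptional divisors are $E_p\cong\mathbb P^{n-1}$ with $E_p|_{E_p}=\mathcal O(-2)$, and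
$$K_{\widetilde X}=\pi^*K_X+\frac{n-2}2\sum_pE_p . \tag{7}$$
In particular $X$ has terminal singularities.

## 10. Two curves that bound the ample cone of $X$

**Step 7. Every ample class on $X$ is a positive combination of $H$ and $M$.** For this we need one curve killed by $H$ and one killed by $M$.

*The curve $\gamma$.* Fix $p\in\Sigma$ and let $\gamma\subset\gamma_p$ be the irreducible curve $t_2=\dots=t_{n-2}=0$ (for $n=3$, $\gamma=\gamma_p$). Since $\varphi$ contracts it, $H\cdot\gamma=0$. The section $t_1^2$ of $2M$ vanishes on $\gamma$ exactly at $q_p$, so $M\cdot\gamma>0$.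

*The curve $C$.* Let $Z=\{s=t_2=\dots=t_{n-2}=0\}\subset X$. On $Z$ we have $t_1\ne 0$; normalize $t_1=1$. Equations (2) become
$$v=f_0,\qquad u=-f_1,\qquad f_2=\dots=f_{n-2}=f_n=0$$
(for $n=3$: $v=f_0$, $u=-f_1$, $f_3=0$). So $u,v$ are determined by $y$. The subgroup preserving $t_1=1$ is $\{\lambda=\mu^n\}$, which acts on $y$ by the scalars $\mu$. Hence $\varphi$ maps $Z$ bijectively onto $\{f_2=\dots=f_{n-2}=f_n=0\}\subset\mathbb P^n$, cut out by $n-2$ equations and so of dimension $\ge 2$. Pick an irreducible curve $C\subset Z$. Then $\varphi(C)$ is a curve, so $H\cdot C>0$; and $t_1^2$ has no zero on $C$, so $M\cdot C=0$.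

*Conclusion.* By (6), $H,M$ span $N^1(X)_{\mathbb R}$, and their values on $\gamma$ and $C$ show that they are independent. For $D\equiv cH+aM$ we have $D\cdot\gamma=a(M\cdot\gamma)$ and $D\cdot C=c(H\cdot C)$, so
$$D\cdot\gamma>0\ \text{ and }\ D\cdot C>0\quad\Longrightarrow\quad a>0\ \text{ and }\ c>0. \tag{8}$$

Note that $P=nH-M$ has $P\cdot\gamma<0$: the fiber class of $X^+\to\mathbb P^1$ is not nef on $X$, as planned in Section 4.

## 11. Intersection numbers of $P$ and $H$ on $X$

**Step 8. Products containing $H$.** These can be moved to $X^+$. A hyperplane of $\mathbb P^n$ avoiding $\Sigma$ has the same preimage $S$ in $X$ and in $X^+$, because both preimages lie in $U^\circ$. A product $H\cdot D_2\cdots D_n$ with $D_i\in\{P,H\}$ is $D_2|_S\cdots D_n|_S$, computed on $S\subset U^\circ$, so it is the same on $X$ and on $X^+$. There it equals $\int_{\mathbb P^1\times\mathbb P^n}(nP+nH)H^{n-i}P^i$, and $P^2=0$, $H^{n+1}=0$, $PH^n=1$ give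
$$H^n=n,\qquad H^{n-1}P=n,\qquad H^{n-i}P^i=0\quad(2\le i\le n-1). \tag{9}$$

The remark after (8) can now be sharpened. On $X$ we still have $K_X\cdot P\cdot H^{n-2}=(n-2)P^2H^{n-2}-PH^{n-1}=-n$. The negative number of Section 5 survives the modification; what is lost is that $P$ is a limit of ample classes.

**Step 9. The number $P^n$.** This is the only monomial that (9) does not reach, and it really differs from its value $0$ on $X^+$. On $X$ the sections $s,t_1^2,\dots,t_{n-2}^2$ have no common zero. So the bundle $\mathcal O(nH-2P)\oplus\mathcal O(2M)^{\oplus(n-2)}$ of rank $n-1$ has a nowhere vanishing section, and its top Chern class is zero. Multiplying by $P$ and dividing by $2^{n-2}$,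
$$(nH-2P)(nH-P)^{n-2}P=0 .$$
By (9) only the terms in $H^{n-1}P$ and $P^n$ survive. Their coefficients are $n^{n-1}$ and $(-2)(-1)^{n-2}=(-1)^{n-1}2$, so $n^{n-1}\cdot n+(-1)^{n-1}2P^n=0$, that is,
$$P^n=(-1)^n\,\frac{n^n}2. \tag{10}$$

**Step 10. The numbers $K_X\cdot H^jM^k$, $j+k=n-1$.** These decide the sign of $K_X\cdot h$.

If $j\ge 1$, every term contains $H$, so by (9) only degree $\le 1$ in $P$ contributes:
$$K_X\cdot H^jM^k=\big((n-2)P-H\big)\big(n^kH^{n-1}-kn^{k-1}H^{n-2}P\big)=n\big((n-2)n^k-n^k+kn^{k-1}\big).$$
Hence
$$K_X\cdot H^jM^k=n^k\big(n(n-3)+k\big)\ge 0\qquad(j\ge1). \tag{11}$$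
If $j=0$, $k=n-1$, the same terms give $n^{n-1}(n(n-3)+n-1)=n^{n-1}(n^2-2n-1)$. There is one further nonzero term, by (10):
$$(n-2)P\cdot(-P)^{n-1}=(n-2)(-1)^{n-1}P^n=-(n-2)\frac{n^n}2=-n^{n-1}\,\frac{n^2-2n}2 .$$
Adding,
$$K_X\cdot M^{n-1}=n^{n-1}\Big(n^2-2n-1-\frac{n^2-2n}2\Big)=\frac{n^{n-1}(n^2-2n-2)}2>0, \tag{12}$$
since $n^2-2n-2=(n-1)^2-3>0$ for $n\ge 3$. The factor $\frac12$ in (10), which comes from the weight $-2$ of $s$, is needed: with $P^n$ twice as large the bracket in (12) would be $-1$.

For $n=3$ the numbers are $K_XH^2=0$, $K_XHM=3$, $K_XM^2=\frac92$.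

## 12. $K\cdot h>0$ for every ample class on $X$ and on $\widetilde X$

**Step 11. On $X$.** This step proves part 1 of Theorem A for $X$. Let $D_i\equiv c_iH+a_iM$ with $a_i,c_i>0$ for $1\le i\le n-1$. Expanding, $K_X\cdot D_1\cdots D_{n-1}$ is a combination of the numbers (11) and (12) with positive coefficients. All terms are $\ge 0$, and one of them is $a_1\cdots a_{n-1}K_X\cdot M^{n-1}>0$. Hence
$$K_X\cdot D_1\cdots D_{n-1}>0. \tag{13}$$
By (8) this applies to all ample $D_1,\dots,D_{n-1}$ on $X$.

**Step 12. On $\widetilde X$.** This step transfers the inequality to the smooth model. Let $\widetilde D_1,\dots,\widetilde D_{n-1}$ be ample on $\widetilde X$, and put $D_i=\pi_*\widetilde D_i$, which is $\mathbb Q$-Cartier. The difference $\widetilde D_i-\pi^*D_i$ is exceptional, so we can write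
$$\widetilde D_i=\pi^*D_i-\sum_pe_{ip}E_p .$$
Let $l$ be a line in $E_p$. Since $E_p\cdot l=-2$ and $\pi^*D_i\cdot l=0$, ampleness gives $\widetilde D_i\cdot l=2e_{ip}>0$.

The $D_i$ need not be ample for what follows; we only need (8). For any irreducible curve $R\subset X$ with strict transform $\widetilde R$, the projection formula gives
$$D_i\cdot R=\pi^*D_i\cdot\widetilde R=\widetilde D_i\cdot\widetilde R+\sum_pe_{ip}\,E_p\cdot\widetilde R>0,$$
because $\widetilde R\not\subset E_p$ makes $E_p\cdot\widetilde R\ge 0$. Taking $R=\gamma$ and $R=C$, (8) gives $D_i\equiv c_iH+a_iM$ with $a_i,c_i>0$, so (13) holds for these $D_i$.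

Now expand $\pi^*K_X\cdot\prod_i\widetilde D_i$. Since $\pi^*(\cdot)|_{E_p}\equiv 0$, every term containing some $E_p$ vanishes, and what remains is $\pi^*K_X\cdot\prod_i\pi^*D_i=K_X\cdot\prod_iD_i$. With (7),
$$K_{\widetilde X}\cdot\widetilde D_1\cdots\widetilde D_{n-1}=K_X\cdot D_1\cdots D_{n-1}+\frac{n-2}2\sum_pE_p\cdot\widetilde D_1\cdots\widetilde D_{n-1}>0,$$
the first term by (13) and the second by ampleness of the $\widetilde D_i$. This proves part 1 of Theorem A for both varieties.

## 13. A moving curve with $K\cdot B=-n$, and rational connectedness

**Step 13. The curve $B$.** This step produces the functional that separates $K_Y$ from the effective divisors. Let $F_\tau$ be a general fiber of $X^+\to\mathbb P^1$. It is smooth by generic smoothness, and it is a hypersurface of degree $n$ in $\mathbb P^n$, of dimension $n-1\ge2$, so it is connected and irreducible. Let $\Lambda\subset\mathbb P^n$ be a general plane and $B=F_\tau\cap\Lambda$. By Bertini $B$ is smooth; it is a plane curve, hence connected, hence irreducible. Since $\Sigma$ is finite and $\Lambda$ has codimension $n-2\ge 1$, $\Lambda\cap\Sigma=\emptyset$.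 So $B\subset U^\circ$, and we may view $B$ as a curve in $X$. As $q_p\in\gamma_p$, it is also a curve in $\widetilde X\setminus\bigcup E_p$. We have
$$P\cdot B=0,\qquad H\cdot B=n,\qquad E_p\cdot B=0 . \tag{14}$$
Let $Y=X$ or $\widetilde X$. $N^1(X)_{\mathbb R}$ is spanned by $P,H$. Every divisor on $\widetilde X$ is the pullback of its image on $X$ plus an exceptional one, so $N^1(\widetilde X)_{\mathbb R}$ is spanned by $\pi^*P,\pi^*H$ and the $E_p$. By (14), the functional $\ell=(\,\cdot\,)\cdot B$ on $N^1(Y)_{\mathbb R}$ does not depend on the choice of $\tau$ and $\Lambda$.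

**Step 14. $\ell\ge 0$ on pseudo-effective classes.** Let $D\subset Y$ be a prime divisor. If $D$ does not meet the common open set $U^\circ$ of $X$, $\widetilde X$ and $X^+$, then $D\cap B=\emptyset$ and $\ell(D)=0$. Otherwise let $D^+\subset X^+$ be the closure of $D\cap U^\circ$, a prime divisor. For general $\tau$ we have $F_\tau\not\subset D^+$, so $\dim(D^+\cap F_\tau)\le n-2$, and a general plane, of codimension $n-2$, meets $D^+\cap F_\tau$ in at most finitely many points. So $B\not\subset D$ for a suitable choice of $\tau,\Lambda$, and $\ell(D)\ge 0$. Since $\ell$ is independent of the choice, $\ell\ge 0$ on all effective divisors, and by continuity on all pseudo-effective classes.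

**Step 15. Conclusion for $K_Y$.** This step proves part 2 of Theorem A. By (6), (7) and (14), for both $Y=X$ and $Y=\widetilde X$,
$$\ell(K_Y)=\big((n-2)P-H\big)\cdot B=-n<0 .$$
So $K_X$ and $K_{\widetilde X}$ are not pseudo-effective.

**Step 16. Rational connectedness.** The general fiber of $X^+\to\mathbb P^1$ is a smooth hypersurface of degree $n$ in $\mathbb P^n$, hence a Fano manifold, hence rationally connected (Campana; Kollár–Miyaoka–Mori). By Graber–Harris–Starr (*Families of rationally connected varieties*, J. AMS 16 (2003), Cor. 1.3), if the base and the general fiber of a dominant morphism of complex projective varieties are rationally connected, so is the total space. So $X^+$ is rationally connected, and so are the varieties $X$ and $\widetilde X$ birational to it. This proves Theorem A. $\blacksquare$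

Thus $K_{\widetilde X}$ is strictly positive on every ample class although $\widetilde X$ is a uniruled manifold, and the answer to the Problem is negative for every $n\ge 3$, for manifolds as well as for singular varieties.

One can check directly why Proposition C does not apply to the passage from $X$ to $X^+\to\mathbb P^1$. From $P=nH-M$ and $H\cdot\gamma=0$ we get $K_X\cdot\gamma=-(n-2)M\cdot\gamma<0$, while $K_{X^+}$ has degree $n-2>0$ on the lines $\mathbb P^1\times\{p\}$. The map $X\dashrightarrow X^+$ exchanges $K$-negative loci of codimension $2$ for $K$-positive curves, and it is not a morphism: otherwise $P$ would be a pullback of a nef class and could not be negative on $\gamma$.
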